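# Staircases in a periodic strip and plane star-forest decompositions

## 1. A strip of cells over a convex polygon

Fix an integer $h\ge 3$ and a convex polygon with $h$ vertices, labeled in cyclic order by $\mathbb Z/h$. A *chord* is a segment joining two different vertices; sides of the polygon count as chords. Recall that two chords with four distinct endpoints cross exactly when their endpoints alternate around the polygon.

We unroll the set of chords onto a strip in $\mathbb Z^2$.

**Definition (cells).** A *cell* is a pair $(x,y)\in\mathbb Z^2$ with $x\le y\le x+h$. It is *interior* if $x<y<x+h$; then it represents the chord $\{x\bmod h,\ y\bmod h\}$. Otherwise it is a *boundary* cell, and represents nothing. Cells with a fixed $x$ form a *row*, cells with a fixed $y$ form a *column*. The *level* of $(x,y)$ is $s=x+y$ and its *position* is $p=y-x\in\{0,\dots,h\}$. Level and position determine the cell, and $p\equiv s\pmod 2$.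

**Definition (the map $T$).** $T(x,y)=(y,x+h)$.

If $x\le y\le x+h$, then $y\le x+h\le y+h$, so $T$ maps cells to cells; its inverse is $(x,y)\mapsto(y-h,x)$, and $T^2(x,y)=(x+h,y+h)$. In the other coordinates $T$ is
$$(s,p)\longmapsto(s+h,\ h-p).$$
So $T$ moves along the strip by $h$ levels and flips the strip over. It preserves interior cells and the chord they represent. Moreover, the interior cells representing a given chord form exactly one $T$-orbit. Indeed, let the chord be $\{a,b\}$, with integer representatives chosen so that $a<b<a+h$. An interior cell $(x,y)$ has only one possible $y$ of a given residue once $x$ is given, so the cells representing the chord are $(a+jh,b+jh)$ and $(b+jh,a+h+jh)$ for $j\in\mathbb Z$, and $T$ runs through these alternately.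

**Definition (steps and $T$-paths).** A *D-step* is $(x,y)\to(x+1,y)$; it raises the level by $1$ and lowers the position by $1$. An *E-step* is $(x,y)\to(x,y+1)$; it raises the level by $1$ and raises the position by $1$. A *$T$-path* is a sequence of cells $(c_s)_{s\in\mathbb Z}$ such that $c_s$ has level $s$, each $c_s\to c_{s+1}$ is a D-step or an E-step, and $c_{s+h}=Tc_s$ for all $s$.

Along a $T$-path both coordinates are nondecreasing, and $c_{s+2h}=c_s+(h,h)$. Hence the cells of a $T$-path in a fixed row, or in a fixed column, are finitely many and consecutive on the path.

**Example.** Let $h=5$. The cells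
$$(-1,1),\ (-1,2),\ (0,2),\ (0,3),\ (1,3),\ \text{ then } (1,4)=T(-1,1),$$
are the start of a $T$-path. It represents the chords $\{4,1\},\{4,2\},\{0,2\},\{0,3\},\{1,3\}$: the pentagram. The cells
$$(-1,1),\ (0,1),\ (0,2),\ (0,3),\ (0,4),\ \text{ then } (1,4)=T(-1,1),$$
start another $T$-path, representing the fan of all chords at vertex $0$ together with $\{4,1\}$.

In both examples any two of the five chords cross or share an endpoint. This is general, and we need its precise form.

**Lemma 1.** Let $(c_s)$ be a $T$-path of interior cells and let $s<s'<s+h$. Then either the chords of $c_s$ and $c_{s'}$ cross, or $c_{s'}$ lies in a common row or a common column with $c_s$ or with $c_{s+h}=Tc_s$. In the second case the two cells in the common row or column are distinct.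

**Proof.** Write $c_s=(x,y)$ and $c_{s'}=(x',y')$. Coordinates do not decrease along the path, so $c_s\le c_{s'}\le c_{s+h}=(y,x+h)$ coordinatewise, that is,
$$x\le x'\le y\le y'\le x+h .$$
If all four inequalities are strict, then $x,x',y,y'$ are four different residues met in this cyclic order, so the endpoints of $\{x,y\}$ and $\{x',y'\}$ alternate and the chords cross. If $x'=x$ or $y'=y$, then $c_{s'}$ shares a row or a column with $c_s$. If $x'=y$ or $y'=x+h$, then $c_{s'}$ shares a row or a column with $(y,x+h)=c_{s+h}$. Finally $c_{s'}$ differs from $c_s$ and from $c_{s+h}$ because the levels differ. $\square$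

Here is what the strip is for. Suppose the chords are colored so that crossing chords get different colors, and we want to show that at least $h$ colors occur. By Lemma 1, the $h$ chords of a $T$-path of interior cells all have different colors as soon as any two path cells in the same row or in the same column do. So everything will depend on choosing the path well. The coloring comes from the following problem.

## 2. Plane star-forests and the size of the convex hull

**Definition (geometric graphs).** A *geometric graph* is a graph drawn in the plane, with vertices represented by points in general position (no three collinear) and edges drawn as straight segments. It is *plane* if no two of its edges cross. The *size* of the convex hull of a finite point set is the number of points of the set that are vertices of its convex hull.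

Because no three vertices are collinear, two edges with a common endpoint never cross, and $n\ge3$ vertices have a hull of size at least $3$.

**Definition (star-forests).** A *star* is a connected graph on $k\ge1$ vertices with one vertex of degree $k-1$ (the center) and $k-1$ vertices of degree $1$; a single edge and a single vertex are also stars. A *star-forest* is a forest each of whose components is a star. A *decomposition* of a graph into star-forests is a partition of its edge set into star-forests.

For example, a path with three edges is not a star-forest, but two disjoint edges form one. The three perfect matchings of $K_4$ decompose it into three star-forests. If four points have a hull of size $3$, no two of the six segments cross, so these are three plane star-forests. If the four points are in convex position, the two diagonals form one of the matchings and they cross, so that matching is not plane.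

Two results form the background. Akiyama and Kano: for $n\ge4$, the abstract complete graph $K_n$ can be decomposed into $\lceil\frac n2\rceil+1$ star-forests, and not into fewer. Antić, Glišić and Milivojčević: for $k\ge3$, if a complete geometric graph on $n=2k$ vertices can be decomposed into $k+1$ plane star-forests, then the convex hull of its vertex set has size at most $k+1$.

The problem, from Todor Antić, Jelena Glišić, Milan Milivojčević, "Star-Forest Decompositions of Complete Graphs", arXiv:2402.11044 (2024), is the odd case. Let $n\ge7$ be odd, and let $G$ be a complete geometric graph on $n$ vertices that decomposes into $\lceil\frac n2\rceil+1$ plane star-forests, which is the least number of star-forests that even the abstract graph allows. Must the convex hull of $V(G)$ have size at most $\lceil\frac n2\rceil+1$? The answer is yes, and it follows from a bound for every $n$ and every number of forests.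

**Theorem 1.** Let $G$ be a complete geometric graph on $n\ge3$ vertices whose convex hull has size $h$. If $G$ is decomposed into $f$ plane star-forests, then $f\ge\min\{h,\,n-1\}$. Equivalently, if $f\le n-2$, then $h\le f$.

**Corollary.** Let $n\ge7$ be odd and let $G$ be a complete geometric graph on $n$ vertices which can be decomposed into $\lceil\frac n2\rceil+1$ plane star-forests. Then the convex hull of $V(G)$ has size at most $\lceil\frac n2\rceil+1$.

**Proof of the Corollary from Theorem 1.** Put $f=\lceil\frac n2\rceil+1=\frac{n+3}2$. The inequality $\frac{n+3}2\le n-2$ is equivalent to $n\ge7$. So $f\le n-2$, and Theorem 1 gives $h\le f$. $\square$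

For even $n=2k\ge6$ we have $k+1\le 2k-2$, so Theorem 1 also gives the Antić–Glišić–Milivojčević bound. For $h=n$ it says that convex position needs $n-1$ plane star-forests.

**Theorem 2 (sharpness).** For $n\ge4$ and $3\le h\le n$, the minimum $f$ such that some complete geometric graph on $n$ vertices with convex hull of size $h$ decomposes into $f$ plane star-forests is exactly
$$\max\{\lceil n/2\rceil+1,\ \min\{h,n-1\}\}.$$
In particular, for every $n\ge4$ hull size exactly $\lceil n/2\rceil+1$ occurs with $\lceil n/2\rceil+1$ plane star-forests.

The last sentence follows from the formula: for $n\ge4$ the value $h=\lceil n/2\rceil+1$ lies between $3$ and $n$, and since $\min\{h,n-1\}\le h$, the maximum equals $h$.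

## 3. Centers and leaves, and a hull with three vertices

For the proof of Theorem 1 let $G$ be decomposed into $f$ plane star-forests with $f\le n-2$. We must show $f\ge h$. Call the forests *colors*. In every star with at least one edge fix a center; for a single edge, choose either endpoint. Each edge of $G$ now has a *center* and a *leaf*. Three facts are all we use about the decomposition.

**(P1)** If $v$ is the leaf of an edge of color $i$, that edge is the only edge of color $i$ at $v$. In particular $v$ is not the center of an edge of color $i$. The reason is that a leaf has degree $1$ in its star, and the star is the whole component of $v$ in forest $i$.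

**(P2)** Crossing edges have different colors, because each forest is plane.

**(P3)** Every vertex $v$ is the center of at least one edge. Otherwise $v$ is the leaf of all its $n-1$ edges; these have distinct colors by (P1), so $f\ge n-1$, contrary to assumption.

The assumption $f\le n-2$ enters only through (P3), and it cannot be dropped. Order the vertices of any complete geometric graph as $v_1,\dots,v_n$ and let $F_i$ be the star with center $v_i$ and leaves $v_j$, $j>i$. This decomposes $G$ into $n-1$ plane stars, whatever $h$ is, and $v_n$ is never a center. For five points in convex position this gives $4=\lceil 5/2\rceil+1$ plane stars with hull size $5$, which is why $n=5$ is excluded from the problem.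

Let us do $h=3$ by hand. Let $a,b,c$ be the hull vertices. If $ab,bc,ca$ have three colors, then $f\ge3$. Otherwise two of them, say $ab$ and $ac$, have the same color $1$. By (P1) their common endpoint $a$ is a leaf of neither, so $a$ is the center of both, and $b$, $c$ are leaves of color $1$. By (P1) at $b$, the edge $bc$ has a different color, $2$. One of $b,c$ is the leaf of $bc$, say $c$. Then $c$ is a leaf in colors $1$ and $2$. By (P3), $c$ is the center of some edge, and by (P1) the color of that edge is neither $1$ nor $2$. So $f\ge3$.

The argument splits into two situations: either a family of $h$ chords has different colors, or there is a hull vertex that is the leaf of all its chords, and (P3) supplies one more color. The general proof has the same two endings.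

## 4. Where a fixed family of chords fails

The quickest lower bound comes from crossings alone. Pairwise crossing chords have disjoint endpoint pairs, so there are at most $\lfloor h/2\rfloor$ of them, and (P2) alone applied to such a family yields at most $\lfloor h/2\rfloor$ colors. To reach $h$ we must also use pairs of chords with a common endpoint.

For odd $h$ a natural choice is the family of $h$ longest diagonals; for $h=5$ it is the pentagram. Any two of its chords cross or share an endpoint. But suppose $uv$ and $uw$ share $u$. Fact (P1) separates their colors only if $u$ is the leaf of at least one of them. If $u$ is the center of both, they may well have the same color. This does happen. In the decomposition of a convex pentagon $v_1\dots v_5$ into the four stars $F_1,\dots,F_4$ above, the pentagram has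
$$v_1v_3,\ v_1v_4\in F_1,\qquad v_2v_4,\ v_2v_5\in F_2,\qquad v_3v_5\in F_3,$$
so it meets only three colors although four are present.

So the family of chords has to be adapted to the choice of centers: among the chosen chords in one row of the strip, the common vertex may be the center of at most one, and similarly for columns. We now record the centers in the strip.

**Definition (types).** From now on the polygon is the convex hull of $V(G)$, so chords are the edges of $G$ between hull vertices. An interior cell $(x,y)$ has *type D* if the center of its chord is $x \bmod h$, and *type E* if it is $y\bmod h$.

Since $T(x,y)=(y,x+h)$ represents the same chord with the roles of the two coordinates exchanged, $T$ interchanges types.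

## 5. Paths whose steps agree with the types

This section shows that a path gives $h$ colors if its steps follow the types consistently, and there are two ways to be consistent.

**Lemma 2.** Let $(c_s)$ be a $T$-path of interior cells. Suppose that either

- (out) for all $s$, the type of $c_s$ is the direction of the step $c_s\to c_{s+1}$; or
- (in) for all $s$, the type of $c_s$ is the direction of the step $c_{s-1}\to c_s$.

Then the chords of $c_0,\dots,c_{h-1}$ have pairwise different colors; hence $f\ge h$.

**Step 1: bounding the types in rows and columns.** We claim that every row contains at most one type-D cell of the path, and every column at most one type-E cell. The path cells in a row are consecutive, and inside the row the path moves by E-steps. In case (out), all path cells of the row except the last are left by an E-step, so they have type E. In case (in), all except the first are entered by an E-step, so they have type E. In a column the path moves by D-steps, and in the same way all path cells except the last (case (out)) or the first (case (in)) have type D.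

**Step 2: path cells in a common row or column have different colors.** Let $(x,y)$ and $(x,y')$ be path cells with $x<y<y'<x+h$. Their chords are different and share the vertex $x$. If they had the same color, then by (P1) the vertex $x$ would be the leaf of neither, so it would be the center of both, and both cells would have type D. Step 1 forbids this. Similarly, let $(x,y)$ and $(x',y)$ be path cells with $x<x'<y<x+h$. Their chords are different and share the vertex $y$; if they had the same color, $y$ would be the center of both, and both cells would have type E, which Step 1 forbids.

**Step 3: all pairs.** Let $0\le s<s'\le h-1$; then $s<s'<s+h$. By Lemma 1, either the chords of $c_s$ and $c_{s'}$ cross, and their colors differ by (P2); or $c_{s'}$ is in a common row or column with a different path cell that is $c_s$ or $Tc_s$. By Step 2 the color of $c_{s'}$ differs from the color of that cell. Since $c_s$ and $Tc_s$ represent the same chord, it differs from the color of $c_s$. $\square$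

It remains to find such a path, or else to find $h$ colors in another way.

## 6. An order-reversing return map

To satisfy (out), one has no choice: leave each cell in the direction of its type. The only problem is whether the path closes up, that is, whether $c_{s+h}=Tc_s$. This section turns closing up into a fixed-point question.

Let $X_s=\{p\in\{0,\dots,h\}:p\equiv s\bmod 2\}$, identified with the set of cells of level $s$. Define $\nu_s:X_s\to X_{s+1}$ by
$$\nu_s(p)=\begin{cases}p+1&\text{if the cell is interior of type E, or }p=0,\\ p-1&\text{if the cell is interior of type D, or }p=h.\end{cases}$$
So $\nu_s$ follows the types, and turns back at the boundary of the strip.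

**Step 1: $\nu_s$ is order preserving.** If $p<q$ in $X_s$, then $q\ge p+2$, so $\nu_s(p)\le p+1\le q-1\le\nu_s(q)$.

**Step 2: $\nu$ commutes with $T$.** Let $\rho(p)=h-p$. It is an order-reversing bijection $X_s\to X_{s+h}$ for each $s$, and it describes $T$. We claim
$$\nu_{s+h}\,\rho=\rho\,\nu_s. \tag{1}$$
If $p$ is interior of type E, then $\rho(p)$ at level $s+h$ is interior of type D, and $\nu_{s+h}(\rho(p))=h-p-1=\rho(p+1)$. If $p$ is interior of type D, then $\rho(p)$ has type E, and $\nu_{s+h}(\rho (p))=h-p+1=\rho(p-1)$. If $p=0$, then $\nu_{s+h}(h)=h-1=\rho(1)$; if $p=h$, then $\nu_{s+h}(0)=1=\rho(h-1)$.

**Step 3: the return map.** Put $\Phi_s=\nu_{s+h-1}\cdots\nu_s:X_s\to X_{s+h}$ and $\mu_s=\rho^{-1}\Phi_s:X_s\to X_s$. As a composition of order-preserving maps and one order-reversing map, $\mu_s$ is order reversing: $p<q$ implies $\mu_s(p)\ge\mu_s(q)$. From (1) we have $\rho^{-1}\nu_{s+h}=\nu_s\rho^{-1}$ and, by repeated use, $\Phi_{s+h}\,\rho=\rho\,\Phi_s$. Therefore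
$$\mu_{s+1}\nu_s=\rho^{-1}\Phi_{s+1}\nu_s=\rho^{-1}\nu_{s+h}\Phi_s=\nu_s\rho^{-1}\Phi_s=\nu_s\mu_s, \tag{2}$$
$$\mu_{s+h}\,\rho=\rho^{-1}\Phi_{s+h}\,\rho=\rho^{-1}\rho\,\Phi_s=\Phi_s=\rho\,\mu_s. \tag{3}$$

A path that starts at $p\in X_s$ and follows the types closes up after $h$ steps exactly when $\Phi_s(p)=\rho(p)$, that is, when $\mu_s(p)=p$. But an order-reversing map of a finite chain need not have a fixed point: the swap of two elements has none. This is where the plan "follow the types" may stop working, and for a triangle we can see it happen.

**Example ($h=3$).** The cells $(-1,1),(0,1),(0,2)$, at levels $0,1,2$ and positions $2,1,2$, represent the chords $\{1,2\},\{0,1\},\{0,2\}$. Here $X_0=X_2=\{0,2\}$ and $X_1=X_3=\{1,3\}$. Three choices of centers give three different outcomes.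

- Centers $2,1,0$ for $\{1,2\},\{0,1\},\{0,2\}$. The types are D, E, D. The map $\nu_0$ sends $0,2$ to $1,1$; $\nu_1$ sends $1,3$ to $2,2$; $\nu_2$ sends $0,2$ to $1,1$. So $\Phi_0\equiv1$, $\mu_0\equiv2$, and $2$ is a fixed point. The path $(-1,1),(0,1),(0,2),(1,2)=T(-1,1)$ is interior and satisfies (out).
- Centers $1,0,0$. The types are E, D, D. Now $\nu_0$ sends $0,2$ to $1,3$; $\nu_1$ sends $1,3$ to $0,2$; $\nu_2$ sends $0,2$ to $1,1$. Again $\mu_0\equiv2$ has the fixed point $2$, but the path from it visits position $3$ at level $1$: it hits the boundary. Correspondingly, vertex $2$ is the leaf of both its chords.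
- Centers $1,0,2$. The types are E, D, E. Now $\nu_0$ sends $0,2$ to $1,3$; $\nu_1$ sends $1,3$ to $0,2$; $\nu_2$ sends $0,2$ to $1,3$. So $\Phi_0$ sends $0,2$ to $1,3$, and $\mu_0$ swaps $0$ and $2$. There is no fixed point.

In the third case the path $(-1,1),(0,1),(0,2),(1,2)=T(-1,1)$ still exists, and it satisfies (in): its steps are D, E, D, and the cells they enter have types D, E, D (the last because $T$ turns the type E of $(-1,1)$ into D). The proof now shows that these outcomes are the only ones for every $h$.

## 7. A fixed point: a closed path, or a vertex that is always a leaf

Suppose some $\mu_s$ has a fixed point $p_s$.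

**Step 1: build the path.** Put $p_{t+1}=\nu_t(p_t)$ for $t\ge s$. Then $p_{s+h}=\Phi_s(p_s)=\rho(p_s)$. If $p_{t+h}=\rho(p_t)$ for some $t\ge s$, then by (1) $p_{t+1+h}=\nu_{t+h}(\rho(p_t))=\rho(\nu_t(p_t))=\rho(p_{t+1})$. So $p_{t+h}=h-p_t$ for all $t\ge s$. Extend the sequence to all $t\in\mathbb Z$ by the same relation; by (1), $p_{t+1}=\nu_t(p_t)$ remains true for all $t$. Let $c_t$ be the cell of level $t$ and position $p_t$. Then $(c_t)$ is a $T$-path, and it leaves each interior cell in the direction of its type.

**Step 2: if all $c_t$ are interior.** Then (out) holds, and Lemma 2 gives $f\ge h$.

**Step 3: if some $c_t$ is a boundary cell.** If $c_t$ has position $h$, then $c_{t-h}$ has position $0$; so we may assume that $c_t=(x,x)$ has position $0$. Then $c_{t+h}=Tc_t=(x,x+h)$. The first coordinate does not decrease along the path and has the same value $x$ at both ends, so it is constant, and $c_{t+r}=(x,x+r)$ for $0\le r\le h$. For $1\le r\le h-1$ this is an interior cell left by an E-step, so it has type E: the center of the chord $\{x,x+r\}$ is $x+r$, and $x$ is its leaf. Thus the vertex $x$ is the leaf of all its $h-1$ chords, and these have distinct colors by (P1). By (P3), $x$ is the center of some edge of $G$,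 of color $i$ say. By (P1), $i$ differs from those $h-1$ colors. Hence $f\ge h$.

## 8. No fixed point: the path through the gap

Suppose no $\mu_s$ has a fixed point. Then there is a place in each $X_s$ where $\mu_s$ passes from "above the diagonal" to "below the diagonal". We follow this place as $s$ varies, and it traces out a path satisfying (in).

**Step 1: locate the gap.** Let
$$L_s=\{p\in X_s:\mu_s(p)>p\},\qquad U_s=\{p\in X_s:\mu_s(p)<p\}.$$
These partition $X_s$. If $p\in L_s$ and $q<p$ in $X_s$, then $\mu_s(q)\ge\mu_s(p)>p>q$, so $q\in L_s$. Hence $L_s$ is an initial segment of $X_s$. Since $\mu_s$ maps into $X_s$ and fixes nothing, $\min X_s\in L_s$ and $\max X_s\in U_s$. Let $g_s=\max L_s$. The next element of $X_s$ is $g_s+2=\min U_s$. Put $m_s=g_s+1$, the middle of the gap. From $g_s\ge0$ and $g_s+2\le h$ we get $1\le m_s\le h-1$, and by parity $m_s\in X_{s+1}$.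

**Step 2: the gap is compatible with $\nu$ and $\rho$.** If $p\in L_s$, then by (2) and Step 1 of Section 6, $\mu_{s+1}(\nu_s(p))=\nu_s(\mu_s(p))\ge\nu_s(p)$, and equality is excluded because $\mu_{s+1}$ has no fixed point. So $\nu_s(L_s)\subseteq L_{s+1}$. If $p\in U_s$, the same computation with $\le$ gives $\nu_s(U_s)\subseteq U_{s+1}$. Further, if $p\in L_s$, then by (3) $\mu_{s+h}(\rho(p))=\rho(\mu_s(p))<\rho(p)$, so $\rho(p)\in U_{s+h}$; likewise $\rho(U_s)\subseteq L_{s+h}$. Since $\rho$ is a bijection and both pairs are partitions, $\rho(L_s)=U_{s+h}$ and $\rho(U_s)=L_{s+h}$. Hence $g_{s+h}=\max\rho(U_s)=h-\min U_s=h-(g_s+2)$, that is,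
$$m_{s+h}=h-m_s. \tag{4}$$

**Step 3: how the gap moves.** We claim that $m_{s+1}=m_s\pm1$, and that the cell of level $s$ and position $m_{s+1}$ is interior, of type E if $m_{s+1}=m_s+1$ and of type D if $m_{s+1}=m_s-1$. The point $m_s$ belongs to $X_{s+1}$, so it lies in $L_{s+1}$ or in $U_{s+1}$.

Suppose $m_s\in L_{s+1}$. Since $g_s+2\in U_s$, Step 2 gives $\nu_s(g_s+2)\in U_{s+1}$. On the other hand $\nu_s(g_s+2)$ is $g_s+1=m_s$ or $g_s+3=m_s+2$, and $m_s\notin U_{s+1}$. So $\nu_s(g_s+2)=m_s+2\in U_{s+1}$. As $m_s\in L_{s+1}$ and the next element $m_s+2$ is in $U_{s+1}$, we get $g_{s+1}=m_s$ and $m_{s+1}=m_s+1=g_s+2$. The cell of level $s$ and position $g_s+2$ is moved by $+1$ by $\nu_s$, so its position is not $h$; and its position is at least $2$, so it is not $0$. Hence it is interior of type E.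

Suppose $m_s\in U_{s+1}$. Since $g_s\in L_s$, Step 2 gives $\nu_s(g_s)\in L_{s+1}$, while $\nu_s(g_s)$ is $g_s-1$ or $g_s+1=m_s$, and $m_s\notin L_{s+1}$. So $\nu_s(g_s)=g_s-1=m_s-2\in L_{s+1}$. As the next element $m_s$ is in $U_{s+1}$, we get $g_{s+1}=g_s-1$ and $m_{s+1}=m_s-1=g_s$. The cell of level $s$ and position $g_s$ is moved by $-1$, so its position is not $0$; and $g_s\le h-2$, so it is not $h$. Hence it is interior of type D.

**Step 4: the path.** Let $c_s$ be the cell of level $s$ and position $m_{s+1}\in X_s$. By Step 3 all $c_s$ are interior and consecutive positions differ by $\pm1$, so each $c_{s-1}\to c_s$ is a D-step or an E-step. By (4), $c_{s+h}$ has level $s+h$ and position $m_{s+1+h}=h-m_{s+1}$, so $c_{s+h}=Tc_s$. Thus $(c_s)$ is a $T$-path of interior cells. The step $c_{s-1}\to c_s$ changes the position from $m_s$ to $m_{s+1}$: it is an E-step if $m_{s+1}=m_s+1$ and a D-step if $m_{s+1}=m_s-1$. By Step 3 this direction is exactly the type of $c_s$. So (in) holds, and Lemma 2 gives $f\ge h$.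

Either some $\mu_s$ has a fixed point, and Section 7 applies, or none has, and this section applies. In all cases $f\ge h$. This proves Theorem 1, and with it the Corollary. $\blacksquare$

Note the shift of index in Step 4: the position of $c_s$ is $m_{s+1}$, so the type at level $s$ governs the move of the gap from $m_s$ to $m_{s+1}$, which is the step that enters $c_s$. In the third triangle example, $g_0=0$, $g_1=1$, $g_2=0$, so $m_0,m_1,m_2=1,2,1$ and $m_3=3-m_0=2$; the cells $c_0,c_1,c_2$ have positions $2,1,2$, and we recover the path $(-1,1),(0,1),(0,2)$.

## 9. Points on a parabola and on its tangents

For Theorem 2 the lower bound is immediate: combine Theorem 1 with the result of Akiyama and Kano that $K_n$ needs at least $\lceil n/2\rceil+1$ star-forests for $n\ge4$. The upper bound rests on one construction.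

**Proposition 3.** For all $k\ge2$ and $3\le h\le k+1$ there is a set of $2k$ points in general position with hull size $h$ whose complete geometric graph decomposes into $k+1$ plane star-forests.

**Step 1: the points.** Let $t_i=1-3^{-i}$ for $1\le i\le k$. These numbers accumulate so fast that for all $j,l>i$ (with $j,l\le k$)
$$2t_l-t_i-t_j\ \ge\ 2t_{i+1}-t_i-t_k=3^{-i}-2\cdot3^{-i-1}+3^{-k}=3^{-i-1}+3^{-k}>0. \tag{5}$$
For a large $R>1$ put
$$q_i=(t_i,t_i^2),\qquad p_i=(R,y_i),\qquad y_i=2t_iR-t_i^2 .$$
So $q_i$ is on the parabola $y=x^2$, and $p_i$ is on the tangent to the parabola at $q_i$. For $i<j$ we have $y_j-y_i=(t_j-t_i)(2R-t_i-t_j)>0$, so $y_1<\dots<y_k$. The points $p_i$ are collinear if $k\ge3$; this is repaired in Step 5.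

**Step 2: the forests.** Let $M=\{p_iq_i:1\le i\le k\}$, and for $1\le i\le k$ let $F_i$ consist of

- the star centered at $p_i$ with leaves $\{p_j:j<i\}\cup\{q_j:j>i\}$, and
- the star centered at $q_i$ with leaves $\{q_j:j<i\}\cup\{p_j:j>i\}$.

The two stars of $F_i$ have no common vertex, and $M$ is a matching, so these are $k+1$ star-forests. Every edge is used exactly once: the edges $p_ip_j$ and $q_iq_j$ with $j<i$ lie in $F_i$ only, and the edge $p_aq_b$ lies in $F_a$ only if $a<b$, in $F_b$ only if $a>b$, and in $M$ only if $a=b$. For $k=2$ these are the three perfect matchings of $K_4$.

**Step 3: in each forest, edges from different components are disjoint closed segments, if $R$ is large.** In $M$, take $i<j$. The segment $p_iq_i$ lies over $[t_i,R]$ and $p_jq_j$ over $[t_j,R]$. For $x\ge t_j$ the tangents satisfy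
$$(2t_jx-t_j^2)-(2t_ix-t_i^2)=(t_j-t_i)(2x-t_i-t_j)>0,$$
so the segments are disjoint.

In $F_i$ we compare each edge of the star at $p_i$ with each edge of the star at $q_i$.

- Edge $p_ip_j$ ($j<i$) lies on the line $x=R$ at heights at most $y_i$. Edges $q_iq_l$ ($l<i$) lie in $x\le t_i<R$. Edges $q_ip_l$ ($l>i$) meet $x=R$ only at height $y_l>y_i$.
- Edge $p_iq_j$ ($j>i$) lies over $[t_j,R]$. Edges $q_iq_l$ ($l<i$) lie in $x\le t_i<t_j$. Let $l>i$ and consider $q_ip_l$. Its slope is $\frac{2t_lR-t_l^2-t_i^2}{R-t_i}$, which tends to $2t_l$ as $R\to\infty$. So its height at $x=t_j$ minus $t_j^2$ tends to
$$t_i^2+2t_l(t_j-t_i)-t_j^2=(t_j-t_i)(2t_l-t_i-t_j),$$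
which is positive by (5). Hence for large $R$ the segment $q_ip_l$ is above $p_iq_j$ at $x=t_j$. It is also above at $x=R$, since $y_l>y_i$. By linearity it is above on all of $[t_j,R]$.

**Step 4: the hull.** For $i\ge2$ the point $q_i$ is strictly inside the triangle $q_1p_1p_k$, if $R$ is large. It is strictly above the tangent line $q_1p_1$, and it has $x<R$. The slope of $q_1p_k$ tends to $2t_k$, which exceeds $t_1+t_i$, the slope of $q_1q_i$; so for large $R$ the point $q_i$ is strictly below the line $q_1p_k$. The points $p_i$ with $1<i<k$ lie in the relative interior of the side $p_1p_k$. Now fix $R$ large enough for the finitely many conditions in Steps 3 and 4.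

**Step 5: adjusting the hull size.** Choose $S\subseteq\{2,\dots,k-1\}$ with $|S|=h-3$; this is possible because $0\le h-3\le k-2$. For $1<i<k$ move $p_i$ horizontally by $+\varepsilon(y_i-y_1)(y_k-y_i)$ if $i\in S$, and by $-\varepsilon(y_i-y_1)(y_k-y_i)$ if $i\notin S$. Let $H$ consist of $q_1,p_1,p_k$ and the moved $p_i$, $i\in S$; so $|H|=h$. We claim that for small $\varepsilon>0$ the points of $H$ are in strictly convex position and all other points are strictly inside their hull.

The points of $H$ other than $q_1$ lie on the parabola $x=R+\varepsilon(y-y_1)(y_k-y)$, which bulges to the right. The tangent at such a point, at height $y_i$, is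
$$x=R+\varepsilon(y_i-y_1)(y_k-y_i)+\varepsilon(y_1+y_k-2y_i)(y-y_i),$$
and all other points of this parabola are strictly to the left of it. At height $t_1^2$, the height of $q_1$, the tangent has an $x$-coordinate that tends to $R>t_1$ as $\varepsilon\to0$; so for small $\varepsilon$ the point $q_1$ is also strictly to the left. Hence each of these points is a vertex of the hull of $H$. So is $q_1$, since it is the only point of $H$ with $x<R$. Among the other points, $q_i$ with $i\ge2$ is strictly inside the triangle $q_1p_1p_k$, whose vertices did not move. A point $p_i$ with $1<i<k$, $i\notin S$, has been moved from the relative interior of the side $p_1p_k$ slightly to the left, into the interior of the triangle.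

**Step 6: general position.** Let $a_1,\dots,a_h$ be the points of $H$ in counterclockwise order. The property reached in Step 5 says that every other point of the configuration is strictly to the left of the directed line $a_ja_{j+1}$, for each $j$ (indices mod $h$). Conversely, whenever this holds, each $a_ja_{j+1}$ is an edge of the hull of the whole configuration; these edges form a closed cycle in the hull boundary, hence they are the whole boundary, and the hull size is $h$. The property is given by finitely many strict inequalities between determinants, so it survives sufficiently small perturbations. So does the disjointness of edges from different components of one forest: disjoint compact segments have positive distance. In particular the disjointness from Step 3 holds after the moves of Step 5 if $\varepsilon$ is small enough. Finally, three given points are collinear exactly when a certain nonzero polynomial in the coordinates vanishes, and the zero set of a nonzero polynomial has empty interior. So an arbitrarily small further perturbation brings all $2k$ points into general position, keeping hull size $h$ and the disjointness. Edges of the same star share an endpoint, so in general position they do not cross. Hence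 all $k+1$ forests are plane, and Proposition 3 is proved. $\square$

**Proof of Theorem 2, upper bound.** We reduce every pair $(n,h)$ to Proposition 3 or to the $n-1$ stars of Section 3. Deleting vertices from a plane star-forest leaves a plane star-forest, and deleting points that are not hull vertices does not change the hull. (If deleting made some forest edgeless, we could omit it and would have fewer forests. The bounds below only need "at most"; the lower bound then gives equality.)

- Case $h\ge n-1$. Then $\min\{h,n-1\}=n-1$, and $n-1\ge\lceil n/2\rceil+1$ because $\lfloor n/2\rfloor\ge2$. So the maximum in the theorem is $n-1$. Take any $n$ points in general position with hull size $h$, namely $n$ points in convex position, or $n-1\ge3$ points in convex position and one point inside. The $n-1$ stars suffice.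
- Case $h\le n-2$ and $h\le\lceil n/2\rceil+1$. The maximum is $\lceil n/2\rceil+1$. Let $k=\lceil n/2\rceil\ge2$ and use Proposition 3 with hull size $h\le k+1$. If $n=2k$ we are done. If $n=2k-1$, delete one interior point; there are $2k-h\ge k-1\ge1$ of them. This uses at most $k+1=\lceil n/2\rceil+1$ forests.
- Case $\lceil n/2\rceil+2\le h\le n-2$. The maximum is $h$. Let $k=h-1\ge2$ and use Proposition 3 with hull size $k+1=h$. It gives $2h-2\ge n+2$ points, of which $h-2$ are interior. Delete $2h-2-n$ of the interior points; this number is at most $h-2$ because $h\le n$. This leaves $n$ points with hull size $h$ and uses at most $k+1=h$ forests.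

In each case the number of forests is at most the maximum in Theorem 2, and the lower bound says it cannot be less. This proves Theorem 2. $\blacksquare$

For $n=7$, for instance, the second case takes $k=4$ and $h=5$: eight points with hull size $5$ and three interior points, decomposed into five plane star-forests. Deleting one interior point leaves seven points with hull size $5=\lceil 7/2\rceil+1$, so the bound of the Corollary is attained there. By the last sentence of Theorem 2 it is attained for every odd $n\ge7$.
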